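# A solvable cut group whose Sylow 3-subgroups are not cut

## 1. Fourth powers in a group of order 2916

Indices $k$ run over $\mathbb F_3=\{0,1,2\}$ throughout. Let
$$B_0=\langle x\rangle\oplus\langle w_0\rangle\oplus\langle w_1\rangle\oplus\langle w_2\rangle ,$$
written additively, with $x$ of order $9$ and each $w_k$ of order $3$. Put $z_0=3x$. Let
$$D=\Bigl\{\delta\in\{\pm1\}^{\mathbb F_3}:\ \prod_k\delta_k=1\Bigr\}\cong C_2^2,\qquad H=D\rtimes\langle s\rangle\cong A_4,$$
where $s$ has order $3$ and $(s\delta s^{-1})_{k+1}=\delta_k$. Let $H$ act on $B_0$ by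
$$\delta x=x,\quad \delta w_k=\delta_kw_k,\qquad sx=4x,\quad sw_k=w_{k+1}.$$
This is an action: $s^3x=64x=x$, and both $s\delta$ and $(s\delta s^{-1})s$ send $w_k$ to $\delta_kw_{k+1}$. Note that $sz_0=12x=z_0$. Let $G_0=B_0\rtimes H$, of order $3^5\cdot12=2916$, and let $P_0=B_0\rtimes\langle s\rangle$, a Sylow $3$-subgroup of order $3^6$.

Take $b=x+w$ with $w=\sum_kr_kw_k$, $r_k\in\mathbb F_3$. Its fourth power, written additively, is $4b=4x+w$. When is $b$ conjugate to $4b$? Since $B_0$ is abelian, only $H$ matters, and $\delta s^i$ sends $b$ to $4^ix+\delta s^iw$. As $4$ has order $3$ modulo $9$, we need $i=1$ and then $\delta sw=w$.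

In $P_0$ there is no $\delta$, so the condition is $sw=w$, that is, $r_0=r_1=r_2$. This holds for $3$ of the $27$ elements $x+w$.

In $G_0$ the condition is that some $\delta\in D$ satisfies $\delta_kr_{k-1}=r_k$ for all $k$. If one $r_k$ is zero, all of them must be. If no $r_k$ is zero, we are forced to take $\delta_k=r_kr_{k-1}$, and this vector does lie in $D$, since the product of its entries is $\prod_kr_k^2=1$. So $x+w$ is conjugate to its fourth power in $G_0$ exactly when $w=0$ or all three $r_k$ are nonzero: $9$ elements out of $27$.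

Thus six elements are conjugate to their fourth powers in $G_0$ but not in the Sylow subgroup $P_0$. One of them is
$$y=x-w_0+w_1+w_2 .$$
Indeed $sy=4x+w_0-w_1+w_2$, and $\delta=(-1,-1,1)$ turns this into $4x-w_0+w_1+w_2=4y$; but $w=-w_0+w_1+w_2$ is not fixed by $s$. A $2$-element is needed to bring $y$ to its fourth power, and $P_0$ has no such element to offer.

The group $G_0$ also contains elements for which even $G_0$ is not large enough, such as $x+w_0$. Can we enlarge $G_0$ so that *every* element becomes conjugate to the powers it should be conjugate to, while $y$ stays stuck in the Sylow $3$-subgroup? This is a question about units of integral group rings.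

## 2. Cut groups and inverse semi-rational elements

Let $G$ be a finite group. The central units of $\mathbb ZG$ form a group $\mathcal Z(\mathcal U(\mathbb ZG))$, which contains the trivial ones, $\pm\mathcal Z(G)$.

**Definition.** $G$ is a *cut group* if $\mathcal Z(\mathcal U(\mathbb ZG))=\pm\mathcal Z(G)$.

For example, $C_5=\langle g\rangle$ is not cut. Multiplying out,
$$(g+g^{-1}-1)(g^2+g^{-2}-1)=g^3+g^{-3}-g^2-g^{-2}+1=1,$$
because $g^3=g^{-2}$ in $C_5$. So $g+g^{-1}-1$ is a central unit that is not trivial.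

**Definition.** An element $g\in G$ is *inverse semi-rational* (ISR) in $G$ if for every integer $j$ coprime to $|g|$ the element $g^j$ is conjugate in $G$ to $g$ or to $g^{-1}$.

**Criterion (Ritter–Sehgal).** $G$ is a cut group if and only if every element of $G$ is ISR in $G$.

We use this criterion as given; from now on units do not appear.

**Example.** Let $G=C_7\rtimes C_3$ be the nonabelian group of order $21$. An element $g$ of order $7$ is conjugate to $g^2$ and $g^4$; the other nontrivial powers $g^3,g^5,g^6$ are conjugate to $g^{-1}$. Elements of order $3$ are ISR for trivial reasons: modulo $3$ the only units are $\pm1$. So $G$ is cut. Its Sylow $7$-subgroup $C_7$ is not: in an abelian group $g^2$ would have to equal $g^{\pm1}$.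

So the cut property is lost on passing to Sylow $7$-subgroups, even to normal ones. What about the prime $3$? The following question is taken from Andreas Bächle, Mauricio Caicedo, Eric Jespers, Sugandha Maheshwary, "Global and local properties of finite groups with only finitely many central units in their integral group ring", arXiv:1808.03546 (2018): *are Sylow $3$-subgroups of cut groups again cut?* The answer is no.

**Theorem A.** There is a group $G=N\rtimes A_4$ with $|N|=3^{16}$ such that

1. for every $g\in G$ and every integer $j$ coprime to $|g|$ with $j\equiv1\pmod 3$, $g^j$ is conjugate to $g$ in $G$. Consequently $G$ is cut;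
2. a Sylow $3$-subgroup $P$ of $G$ contains an element $y$ of order $9$ such that $y^4$ is conjugate in $P$ neither to $y$ nor to $y^{-1}$. So $P$ is not cut.

The group $G$ is solvable, of order $2^2\cdot3^{17}$.

**Theorem B.** (a) With $G$ and $P$ as in Theorem A, for every $n\ge1$ the group $G^n$ is cut and its Sylow $3$-subgroup $P^n$ is not. All character values of $G^n$ lie in $\mathbb Q(\sqrt{-3})$.

(b) If $G$ is *any* finite cut group and $P\in\mathrm{Syl}_3(G)$, then every element of $P$ is $G$-conjugate to an element of $P$ that is ISR in $P$. Hence $P$ is cut whenever $N_G(P)$ controls $G$-fusion in $P$, for instance if $P$ is normal or abelian.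

Here "$N_G(P)$ controls $G$-fusion in $P$" means that two elements of $P$ which are conjugate in $G$ are already conjugate in $N_G(P)$.

We write $g\sim h$ for conjugacy in the ambient group, and say that $g$ has property $(\star)$ if $g^j\sim g$ for all $j$ coprime to $|g|$ with $j\equiv1\pmod3$. Property $(\star)$ passes to conjugates and to inverses. If $|g|$ divides $9$, then $(\star)$ follows from $g\sim g^4$ alone: the residues modulo $9$ that are $\equiv1\pmod3$ are $1,4,7$, the powers of $4$, and $h^{-1}gh=g^4$ gives $h^{-i}gh^i=g^{4^i}$.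

Conventions: $x^g=g^{-1}xg$ and $[g,r]=g^{-1}r^{-1}gr$, so that $r^{-1}gr=g[g,r]$ and $[g,ab]=[g,b]\cdot b^{-1}[g,a]b$.

## 3. What the Sylow 3-subgroup always inherits

We prove Theorem B(b) first, because it shows where a counterexample can hide. In $C_7\rtimes C_3$ the conjugating element had order prime to $7$. For the prime $3$ and odd order of $4$ this cannot happen.

**Proof of Theorem B(b).** Let $G$ be cut, $P\in\mathrm{Syl}_3(G)$ and $x_0\in P$ of order $3^k$. If $k\le1$, every $x_0^j$ with $j$ coprime to $|x_0|$ equals $x_0^{\pm1}$, so $x_0$ is ISR in $P$. Let $k\ge2$.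

**Step 1: the power map $4$ is realized by conjugation in $G$.** Let $I\le(\mathbb Z/3^k)^\times$ be the image of $N_G(\langle x_0\rangle)$: the set of $i$ such that $x_0^h=x_0^i$ for some $h\in G$. As $x_0$ is ISR in $G$, $x_0^4$ is conjugate to $x_0$ or to $x_0^{-1}$, so $4\in I$ or $-4\in I$. In the second case $16=(-4)^2\in I$. Now $4$ has order $3^{k-1}$ modulo $3^k$, which is odd, so $16=4^2$ generates $\langle4\rangle$. In either case $4\in I$.

**Step 2: it is realized by a $3$-element.** Let $S\in\mathrm{Syl}_3(N_G(\langle x_0\rangle))$. Since $\langle x_0\rangle$ is a normal $3$-subgroup of its normalizer, $x_0\in S$. The image of $S$ in $I$ is a Sylow $3$-subgroup of $I$. Since $(\mathbb Z/3^k)^\times$ is abelian of order $2\cdot3^{k-1}$ and $\langle4\rangle\le I$, this Sylow subgroup is $\langle4\rangle$.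

**Step 3: move into $P$.** By Sylow's theorem $S^g\le P$ for some $g\in G$. Put $x_1=x_0^g\in S^g\le P$. Some $u\in S^g\le P$ satisfies $x_1^u=x_1^4$. As $4$ and $-1$ generate $(\mathbb Z/3^k)^\times$, every $j$ prime to $3$ is $\pm4^i$ modulo $3^k$, and then $x_1^j=(x_1^{\pm1})^{u^i}$. So $x_1$ is ISR in $P$. This is the first claim.

**Step 4: control of fusion.** Suppose $N_G(P)$ controls fusion. Then $x_0=x_1^n$ with $n\in N_G(P)$. Conjugation by $n$ is an automorphism of $P$, and automorphisms preserve the ISR property, so $x_0$ is ISR in $P$. As $x_0$ was arbitrary, $P$ is cut by the criterion. If $P\trianglelefteq G$, then $N_G(P)=G$ and control is trivial. If $P$ is abelian, it is Burnside's theorem. $\blacksquare$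

So a counterexample needs a bad element of $P$ which is $G$-conjugate to a good one without being conjugate under $N_G(P)$. This is what happens in Section 1: the bad $y$ is moved by $\delta=(1,-1,-1)$ to the good element $x-w_0-w_1-w_2$, which $s$ sends to its fourth power.

## 4. Commutators in groups built from a biadditive map

All the groups below have the following shape. Let $B$ be a finite abelian group, written additively, with a subgroup $Z$ such that $3B\le Z$ and $3Z=0$. Let $Q$ be an $\mathbb F_3$-space, and let $\theta:B\times Q\to Z$ be biadditive with $\theta(Z,Q)=0$. Put $\varphi_q(b)=b+\theta(b,q)$. Since $\theta(Z,Q)=0$, we have $\varphi_q\varphi_{q'}=\varphi_{q+q'}$, so $Q$ acts on $B$ by automorphisms. Let $N=B\rtimes Q$, that is,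
$$(b,q)(b',q')=\bigl(b+b'+\theta(b',q),\ q+q'\bigr).\tag{1}$$

**Example.** $B=\langle x\rangle$ of order $9$, $Z=\langle 3x\rangle$, $Q=\langle e\rangle$ of order $3$, $\theta(x,e)=3x$. Then $e$ conjugates $x$ to $4x$, and $N$ is a nonabelian group of order $27$.

By (1), $Z$ is central in $N$; we keep writing $Z$ additively. The quotient $X:=N/Z=B/Z\oplus Q$ is an $\mathbb F_3$-space. For $g=(b,q)$ and $n=(b',q')$ put
$$\omega(g,n)=\theta(b',q)-\theta(b,q')\in Z .$$
By (1), $gn=(b+b'+\theta(b',q),q+q')$ and $ng=(b+b'+\theta(b,q'),q+q')$, hence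
$$n^{-1}gn=g\,\omega(g,n).\tag{2}$$
The value $\omega(g,n)$ depends only on the images of $g,n$ in $X$, and $\omega$ is $\mathbb F_3$-bilinear and alternating on $X$. So $\Omega_g:=\omega(g,N)$ is a subspace of $Z$ depending only on $gZ$, and the $N$-class of $g$ is $g\,\Omega_g$. Next, $g^2=(2b+\theta(b,q),2q)$ and
$$g^3=(3b+3\theta(b,q),\,3q)=3b\in Z,\qquad g^9=1.\tag{3}$$
Since $g^4=g\cdot g^3$, the elements $g$ and $g^4$ are $N$-conjugate if and only if $g^3\in\Omega_g$.

Finally, let a group $H$ act on $B$ and on $Q$ with $HZ=Z$ and $\theta(hb,hq)=h\,\theta(b,q)$. Then $h(b,q)=(hb,hq)$ defines an action on $N$, by (1), and we can form $N\rtimes H$. In it $hn$ or $h\cdot n$ means $hnh^{-1}$ for $n\in N$. The form $\omega$ is then $H$-equivariant, and $B$ is acted on by $nh$, with $n=(b,q)$, through $\varphi_qh$.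

One fact of linear algebra is used all the time: a vector $\zeta\in Z$ lies outside a subspace $U$ if and only if some linear $a:Z\to\mathbb F_3$ has $a(U)=0$ and $a(\zeta)\ne0$.

## 5. Four obstructions and how to remove them

We now enlarge $G_0$ step by step. The groups $G_0<G_1<G_2<G_3$ below are subgroups of the final group $G$ of Section 6, where it is checked that all the actions are well defined and that $\theta$ is equivariant. In each of them the coefficient of $x$ modulo $3$ of an element of $N$ is unchanged under conjugation, since $sx=4x\equiv x$ modulo $Z$. Hence an element $g\in N$ with nonzero $x$-coefficient never has $g^4\sim g^{-1}$, and it fails to be ISR as soon as $g\not\sim g^4$.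

**First obstruction: $x+w_0$ in $G_0$.** We want an extra commutator that moves $x+w_0$ by $z_0$. The obvious attempt is a new element $e$ that sends $x$ to $x+z_0$ and fixes the $w_k$. But such an $e$ would also send $y$ to $y+z_0=4y$, and if it is added to the Sylow $3$-subgroup, $y$ is bad no longer. The new elements must see the coefficients of $w$. So we add $e_k$ (to $Q$) and $v_k$ (to $Z$) with
$$\theta(x,e_k)=z_0,\qquad\theta(w_k,e_k)=v_k,$$
and let $\delta$ fix $e_k$ and send $v_k$ to $\delta_kv_k$, while $s$ shifts indices. For $b=x+\sum r_kw_k$ we have $\theta(b,e_k)=z_0+r_kv_k$. If some $r_k=0$, then $z_0$ itself occurs and $b$ becomes conjugate to $b+z_0=4b$. If all $r_k\neq0$, the functional with $a(z_0)=1$, $a(v_k)=-r_k$ satisfies $a(z_0+r_kv_k)=1-r_k^2=0$, so $z_0$ is not in the span. The failures of Section 1 are repaired and $y$ is untouched. Call the resulting group $G_1=N_1\rtimes H$, with $B_1=\langle x,w_k,v_k\rangle$ and $Q_1=\langle e_k\rangle$.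

**Second obstruction: elements over $s$ in $G_1$.** Consider $g=(x,-e_0)s\in G_1$, a $3$-element. Its fourth power is not conjugate to $g^{-1}$: the images in $A_4$ are $s$ and $s^{-1}$, which differ in $A_4/D\cong C_3$. We claim $g\not\sim g^4$ either. The subgroup $\langle w_k,v_k\rangle$ is normal in $G_1$; modulo it, $D$ acts trivially on what is left of $N_1$, so the image of $D$ is normal. Factoring out both gives
$$M=\langle x\rangle\rtimes W,\qquad W=\langle e_0,e_1,e_2\rangle\rtimes\langle s\rangle,$$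
where, in multiplicative notation, each $e_k$ and $s$ conjugate $x$ to $x^4$. The image of $g$ is $xt$ with $t=e_0^{-1}s$. Since $4\cdot7\equiv1\pmod9$, $t$ commutes with $x$. Also $t^3=e_0^{-1}e_1^{-1}e_2^{-1}$. Suppose $h\in W$ has $hth^{-1}=t^4$. Write $h=et^i$ with $e=\prod_ke_k^{h_k}$. Then
$$hth^{-1}=ete^{-1}=e\,(se^{-1}s^{-1})\,t=\prod_ke_k^{h_k-h_{k-1}}\cdot t,$$
while $t^4=t^3t$. So $h_k-h_{k-1}=-1$ for all $k$, hence $h_k=h_0-k$ and $\sum_kh_k=0$ in $\mathbb F_3$. Therefore $e$, and with it $h$, commutes with $x$. Now if $bh$ with $b\in\langle x\rangle$, $h\in W$ conjugates $xt$ to $(xt)^4=x^4t^4$, then modulo $\langle x\rangle$ we get $hth^{-1}=t^4$, so $h$ sends $xt$ to $xt^4$, and $b$ commutes with $x$ and with $t^4$. The result is $xt^4\ne x^4t^4$. So $g\not\sim g^4$ and $G_1$ is not cut.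

What is missing in $M$ is a factor $x^3$, that is, $z_0$. Add to $B_1$ an element $p$ of order $3$, fixed by $D$, with $sp=p+z_0$ and $\theta(p,e_k)=0$. For $n\in N_1$ it gives $p^{-1}(ns)p=ns\cdot(s^{-1}p^{-1}s)p=ns\cdot z_0$. As $p\in B$, it commutes with $y$. Call the new group $G_2$.

**Third obstruction: $g=x-w_0-w_1-w_2-p$ in $G_2$.** Modulo $Z$, $\delta s^i$ sends $g$ to $x-\sum\delta_kw_k-p$, so only $\delta=1$ can bring $g$ into $g+Z$. But $sg=4x-\sum w_k-p-z_0=g$: the two shifts by $z_0$ cancel. So the conjugates of $g$ in $g+Z$ are the $g+\theta(g,q)$, where $\theta(g,q)$ is a combination of the elements $z_0-v_k$. The functional with $a(z_0)=a(v_k)=1$ kills these and not $z_0$. Hence $g\not\sim g+z_0=g^4$.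

The cure is to make $\Omega_g$ large as soon as $p$ occurs in $g$. Add $q_k$ to $Q$ with $\theta(p,q_k)=v_k$ and all other new values zero, $\delta q_k=\delta_kq_k$, $sq_k=q_{k+1}$. Then every $v_k$, and so also $z_0$, lies in $\Omega_g$. Since $\theta(y,q_k)=0$, $y$ is not affected. Call this group $G_3=N_3\rtimes H$.

**Fourth obstruction: $g=(x-w_0-w_1-w_2,\ q_1+2q_2)$ in $G_3$.** By (3), $g^3=z_0$. If $\delta s^i$ fixes $gZ$, then $\delta=1$ because of the $w$-part, and $s^i$ fixes $q_1-q_2$; as $s(q_1-q_2)=q_2-q_0$ and $s^2(q_1-q_2)=q_0-q_1$, we get $i=0$. Conjugation by $N_3$ acts trivially on $N_3/Z$. So the conjugates of $g$ in $gZ$ are $g\,\Omega_g$. Here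
$$\omega(g,e_k)=-(z_0-v_k),\quad \omega(g,p)=v_1+2v_2,\quad \omega(g,q_k)=\omega(g,w_k)=\omega(g,x)=0,$$
and $a(z_0)=a(v_k)=1$ kills all of them, since $1+2=0$ in $\mathbb F_3$. So $g\not\sim g^4$.

We add a last element $f$ to $B$, of order $3$, with $\theta(f,q_k)=kv_k$. Then $\omega(g,f)=v_1+4v_2=v_1+v_2$, on which $a$ takes the value $2\ne0$; together with $v_1+2v_2$ and $z_0-v_k$ it brings $z_0$ into $\Omega_g$. Equivariance tells us how $s$ must act: $\theta(sf,q_{k+1})$ has to be $s(kv_k)=kv_{k+1}=\theta(f-p,q_{k+1})$, so we put $sf=f-p$.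

We now have the group $G$, and it remains to prove that no obstruction is left.

## 6. The group $G$ of order $4\cdot3^{17}$

Let
$$B=\langle x\rangle\oplus\bigoplus_k\langle w_k\rangle\oplus\langle p\rangle\oplus\langle f\rangle\oplus\bigoplus_k\langle v_k\rangle,$$
with $x$ of order $9$ and the other generators of order $3$. Put $z_0=3x$ and $Z=\langle z_0,v_0,v_1,v_2\rangle\cong\mathbb F_3^4$. Let $Q=\bigoplus_k\langle e_k\rangle\oplus\bigoplus_k\langle q_k\rangle\cong\mathbb F_3^6$. Let $\theta:B\times Q\to Z$ be the biadditive map with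
$$\theta(x,e_k)=z_0,\quad\theta(w_k,e_k)=v_k,\quad\theta(p,q_k)=v_k,\quad\theta(f,q_k)=k\,v_k,$$
and $\theta=0$ on all other pairs of generators. Then $\theta(z_0,e_k)=3z_0=0$, so $\theta(Z,Q)=0$. The group $H=D\rtimes\langle s\rangle\cong A_4$ of Section 1 acts as follows:

* $\delta\in D$ fixes $x,p,f,e_k$ and maps $w_k,v_k,q_k$ to $\delta_kw_k,\delta_kv_k,\delta_kq_k$;
* $s$ maps $w_k,v_k,e_k,q_k$ to $w_{k+1},v_{k+1},e_{k+1},q_{k+1}$, and $sx=4x$, $sp=p+z_0$, $sf=f-p$. Hence $sz_0=z_0$.

**These are actions of $H$.** First, $s^3=1$: we have $s^3x=64x=x$ and $s^3p=p+3z_0=p$, and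
$$sf=f-p,\qquad s^2f=(f-p)-(p+z_0)=f-2p-z_0,\qquad s^3f=(f-p)-2(p+z_0)-z_0=f-3p-3z_0=f.$$
The relation between $s$ and $\delta$ holds on $w_k,v_k,q_k$ as in Section 1. On the generators $x,p,f,e_k$, and on their images under $s$, all of $D$ acts trivially.

**$\theta$ is $H$-equivariant.** For $\delta$: the pairs $(w_k,e_k)$, $(p,q_k)$, $(f,q_k)$ and their values are all multiplied by $\delta_k$, and $(x,e_k)$ and its value are fixed. For $s$:
$$\theta(4x,e_{k+1})=4z_0=z_0=sz_0,\quad\theta(w_{k+1},e_{k+1})=v_{k+1},\quad\theta(p+z_0,q_{k+1})=v_{k+1},$$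
$$\theta(f-p,q_{k+1})=(k+1-1)v_{k+1}=s(kv_k).$$
Pairs of generators with value $0$ go to pairs with value $0$; for instance $\theta(4x,q_{k+1})=0$ and $\theta(f-p,e_{k+1})=0$.

So Section 4 applies. Put
$$N=B\rtimes Q,\qquad G=N\rtimes H,\qquad P=N\rtimes\langle s\rangle .$$
Then $|B|=9\cdot3^8=3^{10}$, $|Q|=3^6$, $|N|=3^{16}$, $|G|=4\cdot3^{17}$ and $P\in\mathrm{Syl}_3(G)$. The group $G$ is solvable. The space $X=N/Z$ has as a basis the images of $x,w_k,p,f,e_k,q_k$. For $g=(b,q)\in N$ we write
$$b\equiv cx+\sum_kr_kw_k+mp+lf\pmod Z,\qquad q=\sum_k\xi_ke_k+\sum_k\eta_kq_k,\tag{4}$$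
with coefficients in $\mathbb F_3$. Then (3) becomes
$$g^3=3b=c\,z_0.\tag{5}$$

## 7. The Sylow subgroup $P$ is not cut

Let $y=x-w_0+w_1+w_2\in B$, of order $9$, so $y^4=4y=y+z_0$. The group $P$ acts on $B$ through the maps $\varphi_qs^i$.

Suppose $\varphi_qs^i(y)=y+z_0$. Modulo $Z$ this reads
$$x-w_i+w_{i+1}+w_{i+2}=x-w_0+w_1+w_2,$$
so $i=0$, and then $\theta(y,q)=z_0$. But $\theta(y,q_k)=0$ and $\theta(y,e_k)=z_0+r_kv_k$ with $(r_0,r_1,r_2)=(-1,1,1)$. The functional with $a(z_0)=1$, $a(v_k)=-r_k$ kills all of these and not $z_0$. This is a contradiction, so $y^4$ is not conjugate to $y$ in $P$.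

The maps $\varphi_qs^i$ preserve the coefficient of $x$ modulo $3$. It is $1$ for $y^4$ and $-1$ for $y^{-1}$, so $y^4$ is not conjugate to $y^{-1}$ in $P$. Hence $y$ is not ISR in $P$, and $P$ is not cut. This is part 2 of Theorem A.

In contrast, with $\delta=(1,-1,-1)$ the conjugate $\delta y\delta^{-1}=x-w_0-w_1-w_2$ is ISR in $P$, since $s$ conjugates it to $4x-w_0-w_1-w_2$, its fourth power. So in Theorem B(b) one cannot replace "is $G$-conjugate to an element that is ISR in $P$" by "is ISR in $P$".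

## 8. Elements of $N$

We must show $(\star)$ for every $g\in G$, and we split by the order of the image $\bar g\in H\cong A_4$, which is $1$, $2$ or $3$. For $g\in N$, the commutators inside $N$ suffice unless $g^3\notin\Omega_g$. The following lemma says that this exceptional case is very rigid.

**Lemma 1.** Let $g\in N$ with $g^3\notin\Omega_g$. Then there are $\alpha\in\{\pm1\}^{\mathbb F_3}$, $\eta\in\mathbb F_3$ and $c\ne0$ such that, in $X$,
$$gZ=c\Bigl(x-\sum_k\alpha_kw_k\Bigr)+\eta\sum_k\alpha_kq_k .\tag{6}$$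

*Proof.* Choose a linear $a:Z\to\mathbb F_3$ with $a(\Omega_g)=0$ and $a(g^3)\ne0$. In the notation (4), $a(g^3)=c\,a(z_0)$ by (5), so $c\neq0$ and $a(z_0)\ne0$. Scale $a$ so that $a(z_0)=1$ and put $\alpha_k=a(v_k)$. We test $a$ on commutators with the generators.

With $e_k$: $0=-a(\omega(g,e_k))=a(\theta(b,e_k))=c+\alpha_kr_k$. As $c\ne0$, also $\alpha_k\neq0$, so $\alpha_k=\pm1$ and $r_k=-\alpha_kc$.

With $q_k$: $0=-a(\omega(g,q_k))=a(\theta(b,q_k))=\alpha_k(m+kl)$ for all $k$. So $m+kl=0$ for all $k$; $k=0$ gives $m=0$, and $k=1$ gives $l=0$.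

With $w_k$: $0=a(\omega(g,w_k))=a(\theta(w_k,q))=\alpha_k\xi_k$, so $\xi_k=0$.

With $p$ and $f$: $0=a(\omega(g,p))=\sum_k\alpha_k\eta_k$ and $0=a(\omega(g,f))=\sum_kk\alpha_k\eta_k$. Put $\lambda_k=\alpha_k\eta_k$. The second equation $\lambda_1+2\lambda_2=0$ gives $\lambda_1=\lambda_2$, and the first gives $\lambda_0=-2\lambda_1=\lambda_1$. So all $\lambda_k$ equal a constant $\eta$, and $\eta_k=\eta\alpha_k$. $\square$

**Proposition 2.** Every $g\in N$ has property $(\star)$.

*Proof.* If $g^3=1$, then $g^j=g$ whenever $j\equiv1\pmod3$. Let $|g|=9$; it suffices to show $g\sim g^4$. If $g^3\in\Omega_g$, this holds already in $N$. Otherwise $g$ has the form (6).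

**Step 1: make the signs constant, using $D$.** Let $\varepsilon=\prod_k\alpha_k$ and $\delta=\varepsilon\alpha$, that is, $\delta_k=\varepsilon\alpha_k$. The product of the entries of $\delta$ is $\varepsilon^3\cdot\varepsilon=1$, so $\delta\in D$. Replace $g$ by $\delta g\delta^{-1}$. Since $\delta_k\alpha_k=\varepsilon$, we now have $g=(b,q)$ with
$$b=cx-\varepsilon c\sum_kw_k+\zeta,\qquad q=\varepsilon\eta\sum_kq_k,\qquad\zeta\in Z,$$
where $c=\pm1$ is taken as an integer.

**Step 2: apply $s$.** Clearly $sq=q$. As $s(cx)=4cx=cx+cz_0$, we have $sb=b+cz_0+(s\zeta-\zeta)$. By (5), $g^3=cz_0$, so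
$$sgs^{-1}=g\cdot\bigl(cz_0+(s-1)\zeta\bigr)=g^4\cdot(s-1)\zeta .$$

**Step 3: absorb the error $(s-1)\zeta$ by a commutator.** As $sz_0=z_0$ and $sv_k=v_{k+1}$, the space $(s-1)Z$ is spanned by differences $v_k-v_{k'}$. On the other hand $\omega(g,e_k)=-\theta(b,e_k)=-c(z_0-\varepsilon v_k)$ lies in $\Omega_g$, and differences of these are $c\varepsilon(v_k-v_{k'})$. So $(s-1)Z\subseteq\Omega_g$. Since $g^4Z=gZ$, also $\Omega_{g^4}=\Omega_g$. Hence $g^4\cdot(s-1)\zeta$ is $N$-conjugate to $g^4$, and $g\sim sgs^{-1}\sim g^4$. $\square$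

## 9. Elements over an involution of $A_4$

**Proposition 3.** Every $g\in G$ with $|\bar g|=2$ has property $(\star)$, and its order divides $18$.

*Proof.*

**Step 1: normalize the $2$-part.** Write $g=g_2g_3=g_3g_2$ with $g_2$ the $2$-part and $g_3$ the $3$-part of $g$, both powers of $g$. The image of $g_3$ in $\langle\bar g\rangle\cong C_2$ is trivial, so $g_3\in N$. Also $g_2^2$ is a $2$-element of the $3$-group $N$, so $g_2^2=1$. Let $\tau=\bar g\in D$. Then $N\langle g_2\rangle=N\langle\tau\rangle$, and $\langle g_2\rangle,\langle\tau\rangle$ are Sylow $2$-subgroups of it. So after conjugation we may assume $g_2=\tau$. Put $u=g_3\in C_N(\tau)$. By (3), $u^9=1$, so $|g|$ divides $18$.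

If $u^3=1$, then $|g|$ is even and divides $6$; an integer $j$ coprime to $|g|$ with $j\equiv1\pmod3$ is $\equiv1\pmod6$, and $g^j=g$. From now on $|u|=9$ and $|g|=18$.

**Step 2: $u^3\in\Omega_u$.** Otherwise, by Lemma 1, every $w_k$ has a nonzero coefficient in $uZ$. But $\tau\ne1$ negates some $w_k$, and $\tau$ fixes $uZ$. This is impossible.

**Step 3: find the conjugating element inside $C_N(\tau)$.** By Step 2, $u^3=\omega(u,n)$ for some $n\in N$. Now $\tau$ fixes $u$, and it fixes $u^3\in\langle z_0\rangle$. Applying $\tau$ gives $u^3=\omega(u,\tau n)$. Add the two equations: $2u^3=\omega(u,n\cdot\tau n)$. As $2=-1$ in $\mathbb F_3$, we get $u^3=\omega(u,\bar n_0)$ with $\bar n_0=-(\bar n+\tau\bar n)\in X^\tau$, where $\bar n$ is the image of $n$ in $X$. Each of the basis vectors $x,p,f,e_k,w_k,q_k$ of $X$ is fixed or negated by $\tau$, so $X^\tau$ is spanned by the fixed ones. Those are images of generators of $N$ that are fixed by $\tau$. A suitable product of them is a lift $n_0\in C_N(\tau)$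 of $\bar n_0$.

**Step 4: conclude.** By (2), $n_0^{-1}un_0=u\cdot u^3=u^4$, and $n_0$ commutes with $\tau$. So $n_0^{-1}gn_0=\tau u^4=g^{13}$, because $13$ is odd and $13\equiv4\pmod9$. The residues modulo $18$ that are coprime to $18$ and $\equiv1\pmod3$ are $1,7,13$, and $13^2=169\equiv7$. So they are the powers of $13$, and $(\star)$ holds. $\square$

## 10. Elements over an element of order three

**Proposition 4.** Every $g\in G$ with $|\bar g|=3$ has property $(\star)$, and $g^9=1$.

*Proof.* Every element of order $3$ in $A_4$ is conjugate to $s$ or $s^{-1}$, and $(\star)$ passes to conjugates and inverses. So let $g=ns$ with $n=(b,q)\in N$ as in (4). Put $n_i=s^ins^{-i}$, so $n_0=n_3=n$. Then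
$$g^3=n\cdot sns^{-1}\cdot s^2ns^{-2}\cdot s^3=nn_1n_2 .$$
Since $s$ does not change the $x$-coefficient in $X$, the $x$-coefficient of $g^3$ is $3c=0$, and $g^9=1$ by (5). So it suffices to prove $g\sim g^4$: we look for $r\in N$ with $[g,r]=g^3$.

**Step 0: commutators with $g$.** Let $r\in N$. By (2), $n^{-1}r^{-1}n=r^{-1}\omega(r^{-1},n)=r^{-1}\omega(n,r)$. Hence $[g,r]=s^{-1}(n^{-1}r^{-1}n)\,s\,r=s^{-1}r^{-1}\omega(n,r)\,s\,r$, and as $Z$ is central in $N$,
$$[g,r]=[s,r]\cdot s^{-1}\omega(n,r),\qquad[s,r]=(s^{-1}r^{-1}s)\,r.\tag{7}$$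

**Step 1: solve the equation modulo $Z$ and compute the error.** In $X$, written additively, (7) turns $[g,r]=g^3$ into $(1-s^{-1})r=(1+s+s^2)n$. In characteristic $3$ we have $1+s+s^2=(s-1)^2$, and $1-s^{-1}=s^{-1}(s-1)$. So $r=s(s-1)n=s^2n-sn$ is a solution. This suggests
$$r_1=n_2n_1^{-1}.$$
Let $A=\omega(n,n_1)$. By equivariance $\omega(n_1,n_2)=sA$ and $\omega(n_2,n_3)=s^2A$; since $n_3=n$, $\omega(n,n_2)=-s^2A$. As $s^{-1}\cdot r_1=n_1n^{-1}$, we get $[s,r_1]=(n_1n^{-1})^{-1}n_2n_1^{-1}=nn_1^{-1}n_2n_1^{-1}$, and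
$$g^{-3}[s,r_1]=n_2^{-1}n_1^{-1}n^{-1}\cdot nn_1^{-1}n_2n_1^{-1}=n_2^{-1}n_1^{-2}n_2\cdot n_1^{-1}=n_1^{-3}\,\omega(n_1^{-2},n_2).$$
Written additively in $Z$ this is $-n_1^3-2sA=-n_1^3+sA$. The other factor in (7) is
$$s^{-1}\omega(n,r_1)=s^{-1}\bigl(\omega(n,n_2)-\omega(n,n_1)\bigr)=s^{-1}(-s^2A-A)=-sA-s^{-1}A .$$
Adding,
$$[g,r_1]=g^3z,\qquad z=-n_1^3-s^{-1}A\in Z.\tag{8}$$

**Step 2: reduce to membership of $z$ in a subspace.** Let $E=\{r\in N:s(rZ)=rZ\}$, the preimage in $N$ of the fixed space of $s$ on $X$. For $r\in E$, (7) gives $[g,r]\in Z$. For $r,r'\in E$, $[g,rr']=[g,r']\cdot r'^{-1}[g,r]r'=[g,r'][g,r]$, because $Z$ is central in $N$. So $r\mapsto[g,r]$ is a homomorphism $E\to Z$; let $L$ be its image, a subspace of $Z$.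

Suppose $z\in L$. Choose $r\in E$ such that $[g,r]$ is the inverse of $z$. Then
$$[g,rr_1]=[g,r_1]\cdot r_1^{-1}[g,r]r_1=g^3z\cdot z^{-1}=g^3,$$
so $(rr_1)^{-1}g(rr_1)=g\cdot g^3=g^4$, as desired. So we have to show $z\in L$, that is, $a(z)=0$ for every linear $a:Z\to\mathbb F_3$ with $a(L)=0$. Fix such an $a$, with $a\ne0$.

**Step 3: what $a(L)=0$ says about $a$ and about $n$.** First, $Z\subseteq E$, and $[g,\zeta]=\zeta-s^{-1}\zeta$ for $\zeta\in Z$ by (7). So $a\circ s=a$; hence $a(v_k)$ is independent of $k$. Put $a(z_0)=\mu$ and $a(v_k)=\nu$.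

Next, $x$, $p$, $\sum_kw_k$ and $\sum_ke_k$ lie in $E$, since $sx=x+z_0$, $sp=p+z_0$, and the sums are fixed by $s$. We compute $[s,r]$ for them. As $4\cdot7\equiv1\pmod9$, $s^{-1}x=7x$ and $[s,x]=x-7x=-6x=z_0$. As $s^{-1}p=p-z_0$, $[s,p]=p-(p-z_0)=z_0$. For the two sums $[s,r]$ is trivial. Also $a\circ s^{-1}=a$, so by (7) the condition $a([g,r])=0$ is $a([s,r])+a(\omega(n,r))=0$. The values of $\omega$ are
$$\omega(n,x)=\Bigl(\sum_k\xi_k\Bigr)z_0,\qquad\omega\Bigl(n,\sum_kw_k\Bigr)=\sum_k\xi_kv_k,\qquad\omega(n,p)=\sum_k\eta_kv_k,$$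
$$\omega\Bigl(n,\sum_ke_k\Bigr)=-\Bigl(3cz_0+\sum_kr_kv_k\Bigr)=-\sum_kr_kv_k .$$
So we obtain
$$\mu\Bigl(1+\sum_k\xi_k\Bigr)=0,\qquad\nu\sum_k\xi_k=0,\qquad\mu+\nu\sum_k\eta_k=0,\qquad\nu\sum_kr_k=0.\tag{9}$$
If $\nu=0$, the third relation gives $\mu=0$, so $a=0$, which is excluded. (This is where $p$ does its work: without the third relation, $\nu=0$, $\mu\neq0$, $\sum\xi_k=-1$ is possible, and this is the second obstruction of Section 5.) So $\nu\ne0$. The second relation gives $\sum\xi_k=0$, the first then gives $\mu=0$, and the last two give $\sum\eta_k=0$ and $\sum r_k=0$. Altogether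
$$\mu=0,\qquad\sum_k\xi_k=\sum_k\eta_k=\sum_kr_k=0.\tag{10}$$

**Step 4: $a(z)=0$.** By (5), $n_1^3\in\langle z_0\rangle$, and $a(z_0)=\mu=0$. So (8) and $a\circ s^{-1}=a$ give $a(z)=-a(A)$, and it remains to compute $a(A)$. We have $n_1=(sb,sq)$ with
$$sb\equiv cx+\sum_kr_{k-1}w_k+(m-l)p+lf\pmod Z,\qquad sq=\sum_k\xi_{k-1}e_k+\sum_k\eta_{k-1}q_k,$$
where the coefficient $m-l$ comes from $sf=f-p$. Now $A=\omega(n,n_1)=\theta(sb,q)-\theta(b,sq)$. Its $z_0$-part is irrelevant because $\mu=0$. Since $a(v_k)=\nu$ for all $k$,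
$$\nu^{-1}a(A)=\sum_k\bigl(r_{k-1}\xi_k-r_k\xi_{k-1}\bigr)+\sum_k\eta_k(m-l+kl)-\sum_k\eta_{k-1}(m+kl).\tag{11}$$

*The $\eta$-terms cancel.* Since $\sum\eta_k=0$, the second sum in (11) is $l\sum_kk\eta_k$. Shifting the index, the third sum is $\sum_k\eta_k\bigl(m+(k+1)l\bigr)=l\sum_kk\eta_k$.

*The $\xi$-terms cancel.* Since $\sum r_k=0$, we have $r_{k+1}=-r_k-r_{k-1}$, so
$$r_{k+1}-r_k=-2r_k-r_{k-1}=r_k-r_{k-1}.$$
So $r_k-r_{k-1}$ is a constant $\beta$. Using $\sum\xi_k=0$,
$$\sum_kr_{k-1}\xi_k=\sum_kr_k\xi_k-\beta\sum_k\xi_k=\sum_kr_k\xi_k,\qquad\sum_kr_k\xi_{k-1}=\sum_kr_{k+1}\xi_k=\sum_kr_k\xi_k+\beta\sum_k\xi_k=\sum_kr_k\xi_k .$$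
So the first sum in (11) vanishes.

Hence $a(A)=0$ and $a(z)=0$. As $a$ was an arbitrary nonzero functional killing $L$, we get $z\in L$, and by Step 2, $g\sim g^4$. $\square$

## 11. $G$ and its powers are cut

**Proof of Theorem A.** Propositions 2, 3 and 4 show that every $g\in G$ has $(\star)$: this is the first sentence of part 1. To see that $G$ is cut, let $g\in G$ and $j$ coprime to $|g|$.

If $j\equiv1\pmod3$, then $g^j\sim g$. If $j\equiv-1\pmod3$, apply $(\star)$ to $-j$: $g^{-j}\sim g$, so $g^j\sim g^{-1}$. If $3\mid j$, then $3\nmid|g|$. By the three propositions $|g|$ divides $9$ or $18$, so $|g|\le2$, and $g^j=g$. In all cases $g^j$ is conjugate to $g$ or $g^{-1}$. So every element of $G$ is ISR in $G$, and $G$ is cut by the criterion. Part 2 was proved in Section 7. $\blacksquare$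

**Proof of Theorem B(a).** Let $g=(g_1,\dots,g_n)\in G^n$ and $\gcd(j,|g|)=1$. Then $j$ is coprime to every $|g_i|$. If $j\equiv1\pmod3$, then $g_i^j\sim g_i$ for every $i$, and so $g^j\sim g$ in $G^n$. If $j\equiv-1\pmod3$, then $g^j\sim g^{-1}$, as above. If $3\mid j$, then $3\nmid|g_i|$ for all $i$, so $g^2=1$ and $g^j=g$. Hence $G^n$ is cut.

The subgroup $P^n$ is a Sylow $3$-subgroup of $G^n$. Conjugacy in $P^n$ is conjugacy in each coordinate, so $(y,1,\dots,1)^4$ is conjugate in $P^n$ neither to $(y,1,\dots,1)$ nor to its inverse, by Section 7. So $P^n$ is not cut.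

For the character values, note that the orders of elements of $G$ divide $18$; since $G$ contains elements of orders $9$ and $2$, the exponent of $G^n$ is $18$. So for a character $\chi$ of $G^n$, $\chi(g)$ is a sum of $18$th roots of unity. Let $\sigma$ be an automorphism of $\mathbb Q(\zeta_{18})$ fixing $\mathbb Q(\sqrt{-3})=\mathbb Q(\zeta_3)$, and let $\sigma(\zeta_{18})=\zeta_{18}^j$ with $j$ coprime to $18$. Since $\zeta_3$ can be taken as $\zeta_{18}^6$, we have $6j\equiv6\pmod{18}$, that is, $j\equiv1\pmod3$. Therefore $\sigma(\chi(g))=\chi(g^j)=\chi(g)$, because $g^j\sim g$. By Galois theory $\chi(g)\in\mathbb Q(\sqrt{-3})$. $\blacksquare$
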